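\title{Infinitely many finite groups with the same average order}

\begin{abstract}
The average order of a finite group $G$ is the mean of the orders of its elements. We show that there is a rational number that is the average order of infinitely many pairwise non-isomorphic finite groups, which answers a question posed by Zarezadeh, Khosravi and Akhlaghi. The groups are solvable, of the form $(P\times Q)\rtimes C_{13}^{1204}$ with $P$ a $3$-group and $Q$ a $5$-group. The sum of the element orders of such a group is a main term proportional to $|P||Q|$ minus an error term. We build $P$ and $Q$ so that the error term counts solutions of systems of equations that we are free to choose, and we choose them so that the error vanishes. We also show that infinitely many values are attained infinitely often, and that the average order determines the order of the Sylow $2$-subgroups.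
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite. For a group $G$ let $o(x)$ be the order of $x\in G$, and put
\[
\psi(G)=\sum_{x\in G}o(x),\qquad \mathcal O(G)=\frac{\psi(G)}{|G|}.
\]
The \emph{average order} $\mathcal O(G)$ is the expected order of a uniformly chosen element of $G$. How much does this one rational number know about $G$?

It does not know the isomorphism type. A group of prime exponent $p$ and order $p^s$ has $\psi=1+p(p^s-1)$, hence average order $p-(p-1)p^{-s}$, whatever its structure; so $C_3^3$ and the group of upper unitriangular $3\times3$ matrices over $\mathbb F_3$, which also has exponent $3$, have the same average order. In this family, however, the average order does determine the order of the group, and there are only finitely many groups of each order. The following question is posed in \cite{ZKA}.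

\begin{quote}
\emph{Is there a finite group $G$ such that infinitely many pairwise non-isomorphic finite groups have average order $\mathcal O(G)$?}
\end{quote}

An equivalent form asks whether one value $u/v$, in lowest terms, can be attained by groups of unbounded order. If $\mathcal O(G)=u/v$ then $|G|/v$ divides $\psi(G)$, so in such a family all of $|G|$ except the bounded factor $v$ must cancel against $\psi(G)$. The simplest cases suggest that this is impossible: if $G$ is a $p$-group then $\psi(G)\equiv1\pmod p$ and nothing cancels, and the prime $2$ never cancels because $\psi(G)$ is always odd. On the other hand, odd primes can cancel when several primes are present. From $\psi(C_2)=3$, $\psi(C_3)=7$ and $\psi(C_7)=43$ we get $\mathcal O(C_{42})=3\cdot7\cdot43/42=43/2$, and the denominator has forgotten the primes $3$ and $7$. The answer to the question is yes.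

\begin{theorem}\label{thm:main}
There is a rational number $\mathfrak o$ and, for every sufficiently large integer $\ell$ divisible by $3$, a group $G_\ell=(P\times Q)\rtimes T$, where $P$ is a $3$-group of exponent dividing $9$, $Q$ is a $5$-group of exponent dividing $25$ and $T\cong C_{13}^{k}$ with $k=1204$, such that $\mathcal O(G_\ell)=\mathfrak o$ and the order of the Sylow $3$-subgroup of $G_\ell$ is strictly increasing in $\ell$. Hence infinitely many non-isomorphic finite groups have average order $\mathfrak o$.
\end{theorem}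

The second theorem says that such values are not rare, and records the two restrictions mentioned above. We write $|G|_2$ for the order of a Sylow $2$-subgroup of $G$.

\begin{theorem}\label{thm:comp}
\begin{enumerate}
\item[(a)] For every finite group $H$ with $\gcd(|H|,195)=1$, the value $\mathfrak o\,\mathcal O(H)$ is the average order of infinitely many finite groups. Hence there are infinitely many values attained by infinitely many groups, they are unbounded, and they occur with every prescribed order $2^s$ of the Sylow $2$-subgroups.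
\item[(b)] If $\mathcal O(G)=\mathcal O(G')$, then $|G|_2=|G'|_2$. Every value is attained by only finitely many groups of prime power order, all of one and the same order.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:comp} is deduced in Section~\ref{sec:comp}. Section~\ref{sec:tools} collects four formulas for sums of element orders, and Section~\ref{sec:plan} explains the idea of the proof of Theorem~\ref{thm:main}. The groups $P$ and $Q$ are built in Sections~\ref{sec:test}--\ref{sec:Q}; they depend on $\ell$ and on free combinatorial data. Section~\ref{sec:eq} turns the condition $\mathcal O(G_\ell)=\mathfrak o$ into a linear Diophantine equation, which is made solvable by the choice of $P$ in Section~\ref{sec:chooseP} and solved by the choice of $Q$ in Section~\ref{sec:chooseQ}.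

\section{Proof of Theorem~\ref{thm:comp} from Theorem~\ref{thm:main}}\label{sec:comp}

If $G$ and $H$ have coprime orders then $o((x,y))=o(x)o(y)$ in $G\times H$, so $\psi$ and $\mathcal O$ are multiplicative on such products.

(a) The order of $G_\ell$ involves only the primes dividing $195=3\cdot5\cdot13$. Hence $\mathcal O(G_\ell\times H)=\mathfrak o\,\mathcal O(H)$ for all large $\ell$ divisible by $3$, and the groups $G_\ell\times H$ have Sylow $3$-subgroups of distinct orders. For $H=C_2^s$ we have $\mathcal O(H)=2-2^{-s}$ and $|G_\ell\times H|_2=2^s$. For $H=C_p$ with $p$ a prime not dividing $195$ we have $\mathcal O(H)=p-1+1/p$, which gives infinitely many, unbounded, values.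

(b) The number $\psi(G)$ is odd: elements of even order contribute even numbers, the non-identity elements of odd order fall into pairs $\{x,x^{-1}\}$ of distinct elements of equal order, and the identity contributes $1$. Therefore $|G|_2=2^{-v_2(\mathcal O(G))}$, where $v_2$ is the $2$-adic valuation. If $G$ is a nontrivial $p$-group then $\psi(G)\equiv1\pmod p$, so the fraction $\psi(G)/|G|$ is in lowest terms and $|G|$ is the denominator of $\mathcal O(G)$; this also holds for the trivial group, whose average order is $1$. So all groups of prime power order with a given average order have the same order, and there are finitely many of them. \qed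

\section{Formulas for sums of element orders}\label{sec:tools}

\begin{lemma}\label{lem:exp}
Let $R$ be a group of exponent dividing $p^2$, $p$ prime, and let $s$ be the number of $x\in R$ with $x^p=1$. Then $\psi(R)=p^2|R|-(p^2-p)s-(p-1)$.
\end{lemma}

\begin{proof}
There is one element of order $1$, there are $s-1$ of order $p$ and $|R|-s$ of order $p^2$.
\end{proof}

For $p=3$ this reads $\psi(R)=9|R|-6s-2$: a main term proportional to $|R|$, and a correction that is always negative. When all $p$-th powers lie in one subgroup of order $p$, there is a second natural main term, and the correction can have either sign. We need this for $p=5$. Let $\zeta=e^{2\pi i/5}$.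

\begin{lemma}\label{lem:char}
Let $R$ be a $5$-group, $K$ a normal subgroup with $D=R/K$ elementary abelian, $\kappa\in R$ an element of order $5$, and $\varphi\colon D\to\mathbb F_5$ a function with $x^5=\kappa^{\varphi(xK)}$ for all $x\in R$. Then
\[
\psi(R)=21|R|-16|K|\,\Sigma-4,\qquad\text{where }\ \Sigma=\sum_{d\in D}\zeta^{\varphi(d)}.
\]
\end{lemma}

\begin{proof}
Write $D$ additively. From $(x^u)^5=(x^5)^u$ we get $\varphi(ud)=u\varphi(d)$ for $u\in\mathbb F_5^*$. Since $d\mapsto ud$ permutes $D$, we have $\sum_d\zeta^{u\varphi(d)}=\Sigma$ for each of the four values $u\ne0$, and so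
\[
\#\{d:\varphi(d)=0\}=\frac15\sum_{u\in\mathbb F_5}\sum_{d\in D}\zeta^{u\varphi(d)}=\frac{|D|+4\Sigma}5 .
\]
Thus $s=|K|(|D|+4\Sigma)/5$ elements satisfy $x^5=1$, and Lemma~\ref{lem:exp} gives $\psi(R)=25|R|-20s-4=21|R|-16|K|\Sigma-4$.
\end{proof}

For $R=C_{25}$, $K=C_5$ and $\varphi(d)=d$ we have $\Sigma=0$ and $\psi=21\cdot25-4=521$. In general $\Sigma$ is positive when $\varphi$ vanishes on more than a fifth of $D$ and negative when it vanishes on less.

The next lemma computes $\psi$ for a coprime semidirect product, one coset at a time. It uses the conjugacy part of the Schur--Zassenhaus theorem: if $N$ is a solvable normal subgroup of a group $M$ with $\gcd(|N|,|M/N|)=1$, then any two complements of $N$ in $M$ are conjugate in $M$.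

\begin{lemma}[Coset formula]\label{lem:coset}
Let $G=N\rtimes T$ with $N$ solvable and $\gcd(|N|,|T|)=1$. Then
\[
\psi(G)=\sum_{c\in T}o(c)\,[N:C_N(c)]\,\psi(C_N(c)).
\]
If $N=P\times Q$ with $P,Q$ normal in $G$ of coprime orders, and $P_c=C_P(c)$, $Q_c=C_Q(c)$, then
\begin{equation}\label{eq:coset}
\psi(G)=\sum_{c\in T}o(c)\cdot[P:P_c]\,\psi(P_c)\cdot[Q:Q_c]\,\psi(Q_c).
\end{equation}
\end{lemma}

\begin{proof}
Fix $c\in T$ and $g\in Nc$. Write $g=g'g''$, uniquely, with commuting powers $g',g''$ of $g$ such that $o(g')$ is prime to $|N|$ and every prime factor of $o(g'')$ divides $|N|$. The image of $g''$ in $T$ has order prime to $|T|$, so $g''\in N$ and $g'\in Nc$. Since $\langle g'\rangle\cap N=1$, both $\langle g'\rangle$ and $\langle c\rangle$ are complements of $N$ in $N\langle c\rangle=\langle c\rangle N$. They are conjugate by some $c^iy$ with $y\in N$, hence by $y$. The only element of $\langle c\rangle^y$ in the coset $Nc$ is $c^y$, so $g'=c^y$. Thus $g\mapsto(g',g'')$ maps $Nc$ to the set of pairs $(c',u)$ with $c'$ an $N$-conjugate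 of $c$ and $u\in C_N(c')$, and $(c',u)\mapsto c'u$ is the inverse map. There are $[N:C_N(c)]$ choices of $c'$, each $C_N(c')$ is isomorphic to $C_N(c)$, and $o(c'u)=o(c)o(u)$. This proves the first formula. The second follows from $C_N(c)=P_c\times Q_c$ and the multiplicativity of $\psi$.
\end{proof}

For $A_4=C_2^2\rtimes C_3$ the formula gives $\psi=\psi(C_2^2)+2\cdot3\cdot4\cdot1=31$. To apply \eqref{eq:coset} we must know the centralizers, and these can be read off from a quotient and a kernel.

\begin{lemma}[Fixed points]\label{lem:fix}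
Let $R$ be a $p$-group with $p\ne13$, let $c$ be an automorphism of $R$ with $c^{13}=1$, and let $K$ be a $c$-invariant normal subgroup. Then $C_R(c)\to C_{R/K}(c)$ is onto, with kernel $C_K(c)$.
\end{lemma}

\begin{proof}
A $c$-invariant coset $xK$ is a union of $\langle c\rangle$-orbits of sizes $1$ and $13$, and $13\nmid|xK|$. So it contains a fixed point.
\end{proof}

\section{The idea of the proof}\label{sec:plan}

\subsection*{Direct products are too rigid}
Let $P$ have order $3^n$ and exponent $9$, with few solutions of $x^3=1$, and let $Q$ of order $5^m$ be as in Lemma~\ref{lem:char}, with $|K||\Sigma|$ small against $5^m$. Then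
\[
\psi(P\times Q)=\psi(P)\,(21\cdot5^m-16|K|\Sigma-4)
\]
is close to $189\cdot3^n5^m$, and one may hope to adjust $\Sigma$ so that the average order is exactly $189$. But then $\psi(P)$ divides $189\cdot3^n5^m$, and $\psi(P)\equiv1\pmod3$, so $\psi(P)$ must be a power of $5$ or $7$ times a power of $5$. No choice of $Q$ relaxes this condition on $P$. The trouble is that there is a single unknown $\Sigma$, and that its coefficient $\psi(P)$ is as large as $|P|$.

\subsection*{One unknown for each type of coset}
Now let $T=C_{13}^k$ act on $P$ and $Q$. By \eqref{eq:coset} and Lemma~\ref{lem:char}, each $c\in T$ contributes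
\[
o(c)\cdot[P:P_c]\psi(P_c)\cdot\big(21\cdot5^m-16[Q:Q_c]|K_c|\Sigma_c-4[Q:Q_c]\big),
\]
with its own character sum $\Sigma_c$. In our construction $[Q:Q_c]|K_c|\Sigma_c$ is $5^\varepsilon R_c$ times a bounded power of $5$, where the integers $R_c$ can be prescribed within a range $|R_c|\le|X|$; here $X$ is a vector space with $5^\varepsilon|X|=5^m$. The condition that $\psi(G)$ equal its main term becomes a linear equation in the $R_c$ whose coefficients $[P:P_c]\psi(P_c)$ all have size about $3^n$, but are divisible by exactly the powers $[P:P_c]$ of $3$. The group $P$ consists of $k$ blocks, the $j$-th block is moved by the $j$-th coordinate of $c$, and $[P:P_c]=3^{\sigma i}$ if $c$ has $i$ nonzero coordinates, with $\sigma\approx n/k$. An equation with such coefficients can be solved digit by digit.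

\begin{lemma}\label{lem:digits}
Let $1=D_0\mid D_1\mid\dots\mid D_k$ be positive integers and let $V_0,\dots,V_{k-1}$ be integers with $\gcd(V_i,D_{i+1}/D_i)=1$. For every integer $Y$ there are integers $y_0,\dots,y_k$ with
\[
\sum_{i=0}^{k-1}D_iV_i\,y_i+D_k\,y_k=Y,\qquad 0\le y_i<D_{i+1}/D_i\quad(0\le i<k).
\]
\end{lemma}

\begin{proof}
Suppose $y_0,\dots,y_{i-1}$ are chosen so that $Y-\sum_{j<i}D_jV_jy_j=D_iY_i$ with $Y_i\in\mathbb Z$. If $i<k$, take the solution $y_i\in[0,D_{i+1}/D_i)$ of $V_iy_i\equiv Y_i\pmod{D_{i+1}/D_i}$. If $i=k$, take $y_k=Y_k$.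
\end{proof}

\begin{example}\label{ex:digits}
The solutions of $70y_0+81y_2=-35$ are $(y_0,y_2)=(40+81t,-35-70t)$, so $|y_0|\ge40$. Insert a middle term whose coefficient has the same size and is divisible by exactly $9$: $70y_0+63y_1+81y_2=-35$. Modulo $9$ we need $7y_0\equiv1$, so $y_0=4$, and dividing by $9$ leaves $7y_1+9y_2=-35$. Again $7y_1\equiv1\pmod 9$, so $y_1=4$ and $y_2=-7$. The unknowns now have size about $\sqrt{81}$ instead of $81$.
\end{example}

\subsection*{Why many blocks are needed}
All the unknown terms are divisible by $5^\varepsilon$, so the known terms must be as well, and only the choice of $P$ can arrange this. Modulo $5^\varepsilon$ the known terms reduce to $4\Lambda$, where $\Lambda=\sum_co(c)[Q:Q_c][P:P_c]\psi(P_c)$ is a positive integer bounded by a constant times $3^n$. So $3^n$ is at least of the order $5^\varepsilon$. In our $Q$ each coordinate of $X$ costs a factor $5^8$ in $5^\varepsilon$, so $5^\varepsilon\approx|X|^8$. With one block the unknowns would have size $3^n$, far outside the range $|X|$. With $k$ blocks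 they have size $3^{n/k}$, which fits if $k$ is large.

The construction therefore has to provide a $3$-group $P$ in which the numbers $\psi(P_c)$ can be given prescribed residues while solutions of $x^3=1$ stay rare, and a $5$-group $Q$ in which the $R_c$ can be given prescribed values of both signs. In both groups the $p$-th power map will test a system of equations of the form $uv=0$.

\section{Groups whose power map tests a product}\label{sec:test}

In characteristic $p$ we have $1+X+\dots+X^{p-1}=(X-1)^{p-1}$, since both sides times $X-1$ equal $X^p-1$. Let $A$ be a commutative $\mathbb F_p$-algebra, $V$ an elementary abelian $p$-group, written additively, and $x\mapsto g_x$ a homomorphism $V\to A^*$. In $A\rtimes V$, with product $(a;x)(a';x')=(a+g_xa';x+x')$, we then have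
\begin{equation}\label{eq:power}
(a;x)^p=\big((1+g_x+\dots+g_x^{p-1})a;\,px\big)=\big((g_x-1)^{p-1}a;\,0\big).
\end{equation}

\subsection*{Characteristic $3$}
Let $F$ be a finite field of characteristic $3$, $A=F[t]/(t^3)$, and $\Gamma^{(3)}_F=A\rtimes F$ with $g_x=\exp(xt)=1+xt+x^2t^2/2$; the identity $g_xg_{x'}=g_{x+x'}$ holds because $t^3=0$. Write $a=a_0+a_1t+a_2t^2$.

\begin{lemma}\label{lem:G3}
\begin{enumerate}
\item[(a)] The map $\pi\colon(a;x)\mapsto(a_0,x)$ is a homomorphism of $\Gamma^{(3)}_F$ onto $F^2$ with elementary abelian kernel $Ft\oplus Ft^2$.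
\item[(b)] If $\pi(g)=(u,v)$ then $g^3=(uv^2t^2;0)$. So $g^9=1$, and $g^3=1$ if and only if $uv=0$.
\item[(c)] For $\alpha,\beta\in F^*$ the map $(a(t);x)\mapsto(\alpha a(\beta t);\beta x)$ is an automorphism. It multiplies $a_i$ by $\alpha\beta^i$ and $x$ by $\beta$, and these automorphisms compose as the pairs $(\alpha,\beta)$ multiply.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) holds because $g_x$ has constant term $1$. (b) follows from \eqref{eq:power} and $(g_x-1)^2=x^2t^2$. (c) holds because the substitution $t\mapsto\beta t$ is a ring automorphism of $A$ that sends $g_x$ to $g_{\beta x}$.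
\end{proof}

For $F=\mathbb F_3$ the group has order $81$; five of the nine pairs $(u,v)$ satisfy $uv=0$, so $s=9\cdot5=45$ and $\psi=729-270-2=457$. From now on $F=\mathbb F_{27}$ and $\Gamma^{(3)}=\Gamma^{(3)}_F$.

\subsection*{Characteristic $5$}
Let $E$ be $\mathbb F_5$ or $\mathbb F_{625}$, $A=E[t_1,t_2]/(t_1^3,t_2^3)$, and $\Gamma^{(5)}_E=A\rtimes E^2$ with $g_{(x,y)}=\exp(r)=\sum_{i\le4}r^i/i!$, $r=xt_1+yt_2$. Every monomial of degree at least $5$ vanishes in $A$, so $\exp(r)\exp(r')=\exp(r+r')$. Write $a=\sum a_{il}t_1^it_2^l$ with $0\le i,l\le2$.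

\begin{lemma}\label{lem:G5}
\begin{enumerate}
\item[(a)] The map $\pi\colon(a;x,y)\mapsto(a_{00},x,y)$ is a homomorphism of $\Gamma_E^{(5)}$ onto $E^3$ with elementary abelian kernel $\bigoplus_{(i,l)\ne(0,0)}Et_1^it_2^l$, and $Et_1^2t_2^2$ is central.
\item[(b)] If $\pi(g)=(w,u,v)$ then $g^5=(wu^2v^2\,t_1^2t_2^2;0)$.
\item[(c)] For $\omega,\alpha,\beta\in E^*$ the map $(a(t_1,t_2);x,y)\mapsto(\omega a(\alpha t_1,\beta t_2);\alpha x,\beta y)$ is an automorphism. It multiplies $a_{il}$ by $\omega\alpha^i\beta^l$, and these automorphisms compose as the triples multiply.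
\end{enumerate}
\end{lemma}

\begin{proof}
(a) holds because $\exp(r)$ has constant term $1$ and $t_1^2t_2^2$ is killed by $t_1$ and $t_2$. For (b), $\exp(r)-1$ is $r$ plus terms of degree at least $2$, so $(\exp(r)-1)^4=r^4=6x^2y^2t_1^2t_2^2=x^2y^2t_1^2t_2^2$; apply \eqref{eq:power}. For (c), the substitution $t_1\mapsto\alpha t_1$, $t_2\mapsto\beta t_2$ sends $g_{(x,y)}$ to $g_{(\alpha x,\beta y)}$.
\end{proof}

We call $\Gamma^{(3)}$ and $\Gamma_E^{(5)}$ \emph{test groups}.

\subsection*{Parameters and conventions}
Put $[i]=\{1,\dots,i\}$. We fix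
\[
k'=337,\qquad k''=433,\qquad k=k'+2k''+1=1204,
\]
and an index set $\Phi$ with $|\Phi|=26k'+1$. These values, and the facts that $k$ is even and $|\Phi|$ is odd, are used only in Section~\ref{sec:chooseP}. Let $\ell$ be a positive multiple of $3$ and $L=3\ell$. The group $T=(\mathbb Z/13)^k$ is written additively, so $o(0)=1$ and $o(c)=13$ for $c\ne0$, and $S(c)=\{j:c_j\ne0\}$ is the support of $c$. The prime $13$ divides both $27-1$ and $625-1$; fix $\mu_{27}\in\mathbb F_{27}^*$ and $\mu_{625}\in\mathbb F_{625}^*$ of order $13$.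

If $T$ acts on a vector space $D$ and $E$ is a field, an additive map $u\colon D\to E$ has \emph{weight} $\alpha$, a homomorphism $T\to E^*$, if $u(c\cdot d)=\alpha(c)u(d)$ for all $c,d$. A \emph{clause} is a pair $(u,v)$ of such maps into the same field, given together with their weights; the weights must be specified because one of the maps may be zero. A point $d$ \emph{satisfies} the clause if $u(d)v(d)=0$.

The groups $P$ and $Q$ depend on $\ell$ and on families of sets denoted by $\mathcal E$. A \emph{constant} is a quantity that depends neither on $\ell$ nor on these sets. Symbols with a subscript $*$ and $C,C_1,C_2,C_3$ are constants, and $C$ may change from line to line.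

\section{The $3$-group $P$}\label{sec:P}

The system of clauses for $P$ has $k$ blocks of variables, one for each coordinate of $T$, and a bounded number of switches fixed by $T$. A block is a binary counter: when a switch is on, the number of solutions in the block is $1+26N$ for a prescribed $N$ with $\ell$ binary digits.

\subsection*{Construction}
Let $D_P$ be the $F$-vector space with coordinates
\begin{itemize}
\item $r_{j,e}$ $(1\le e\le\ell)$ and $d_{j,e}$ $(2\le e\le\ell)$, forming \emph{block} $j$, for $j\in[k]$; the element $c\in T$ multiplies them by $\mu_{27}^{c_j}$;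
\item $\tau_f$ $(f\in\Phi)$, the \emph{switches}, fixed by $T$.
\end{itemize}
Given sets $\mathcal E_{f,j}\subseteq[\ell]$, and with $r_{j,\ell+1}=0$, take the clauses
\begin{itemize}
\item[(P1)] $(r_{j,e},\ r_{j,e}-r_{j,e-1})$ for $j\in[k]$, $2\le e\le\ell$;
\item[(P2)] $(d_{j,e},\ d_{j,e}-r_{j,e})$ for $j\in[k]$, $2\le e\le\ell$;
\item[(P3)] $(\tau_f,\tau_{f'})$, one for each unordered pair $f\ne f'$;
\item[(P4)] $\big(\tau_f,\ \sum_{e\in[\ell]\setminus\mathcal E_{f,j}}(r_{j,e}-r_{j,e+1})\big)$ for $f\in\Phi$, $j\in[k]$.
\end{itemize}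
Switches have trivial weight, and all other forms have weight $c\mapsto\mu_{27}^{c_j}$. Index the clauses as $(u_i,v_i)$, with weights $\alpha_i,\beta_i$, and let
\[
P=\Big\{(d,(g_i))\in D_P\times\prod_i\Gamma^{(3)}:\ \pi(g_i)=(u_i(d),v_i(d))\text{ for all }i\Big\}.
\]
This is a subgroup because $\pi,u_i,v_i$ are homomorphisms. Let $c\in T$ act on the $i$-th test group by the automorphism of Lemma~\ref{lem:G3}(c) with parameters $(\alpha_i(c),\beta_i(c))$. It sends $\pi(g_i)$ to $(\alpha_i(c)u_i(d),\beta_i(c)v_i(d))=(u_i(c\cdot d),v_i(c\cdot d))$, so $T$ acts on $P$. The projection $P\to D_P$ is onto with kernel $K_P=\prod_i(Ft\oplus Ft^2)$. By Lemma~\ref{lem:G3}(b), $P$ has exponent dividing $9$, and an element with image $d$ has cube $1$ if and only if $d$ lies in the set $Z\subseteq D_P$ of points satisfying all clauses. Put $|P|=3^n$ and $|K_P|=3^\nu$.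

\subsection*{Centralizers}
On the summands $Ft$, $Ft^2$ of clause $i$ the weights are $\alpha_i\beta_i$ and $\alpha_i\beta_i^2$. At $c$ they equal $\mu_{27}^{2c_j},\mu_{27}^{3c_j}$ for (P1) and (P2), $\mu_{27}^{c_j},\mu_{27}^{2c_j}$ for (P4), and $1,1$ for (P3). So $c$ moves exactly the summands of $D_P$ and $K_P$ that belong to blocks $j\in S=S(c)$. Over $\mathbb F_3$, each block accounts for $\rho=3(2\ell-1)$ dimensions of $D_P$ and, through its $2(\ell-1)+|\Phi|$ clauses, for $12(\ell-1)+6|\Phi|$ dimensions of $K_P$. The switches and the clauses (P3) account for $n_*=3|\Phi|+6\binom{|\Phi|}2=3|\Phi|^2$. Put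
\[
\rho=6\ell-3,\qquad \sigma=18\ell-15+6|\Phi|,\qquad\text{so that } n=\sigma k+n_*.
\]
Let $D_S\subseteq D_P$ be the subspace where all blocks $j\in S$ vanish, and $Z_S=Z\cap D_S$. By Lemma~\ref{lem:fix}, $P_c\to D_S$ is onto with kernel of order $3^{\nu_S}$, $\nu_S=\nu-(\sigma-\rho)|S|$. Hence $[P:P_c]=3^{\sigma|S|}$, and $s_S=3^{\nu_S}|Z_S|$ elements of $P_c$ satisfy $x^3=1$. By Lemma~\ref{lem:exp}, $\psi(P_c)$ depends only on $S$; we put
\begin{equation}\label{eq:psiS}
\psi_S=\psi(P_c)=9\cdot3^{n-\sigma|S|}-6\cdot3^{\nu_S}|Z_S|-2 .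
\end{equation}
The quantity that enters \eqref{eq:coset} is $\Psi_S=3^{\sigma|S|}\psi_S$, and
\begin{equation}\label{eq:PsiS}
\Psi_S=9\cdot3^n-\Omega_S,\qquad \Omega_S=3^{\sigma|S|}(6s_S+2)=6\cdot3^{\nu+\rho|S|}|Z_S|+2\cdot3^{\sigma|S|}.
\end{equation}
In particular $0<\Psi_S\le9\cdot3^n$.

\subsection*{Counting solutions}
Clause (P1) says that $r_{j,e}$ is $0$ or $r_{j,e-1}$, and (P2) says that $d_{j,e}$ is $0$ or $r_{j,e}$. So a solution of (P1), (P2) in block $j$ is either zero, or has a \emph{length} $t\in[\ell]$ and a value $y\in F^*$ with $r_{j,1}=\dots=r_{j,t}=y$, $r_{j,e}=d_{j,e}=0$ for $e>t$, and $d_{j,e}\in\{0,y\}$ for $2\le e\le t$. There are $26\cdot2^{t-1}$ solutions of length $t$, and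
\[
B=1+26(2^\ell-1)
\]
solutions in all. For a solution of length $t$ the difference $r_{j,e}-r_{j,e+1}$ is $y$ for $e=t$ and $0$ otherwise. So if $\tau_f\ne0$, clause (P4) says that $t\in\mathcal E_{f,j}$, and block $j$ has
\[
B_{f,j}=1+26N_{f,j},\qquad N_{f,j}=\sum_{t\in\mathcal E_{f,j}}2^{t-1},
\]
solutions. By binary expansion $N_{f,j}$ can be any integer in $[0,2^\ell-1]$.

\begin{example}
For $\ell=2$ the solutions $(r_1,r_2,d_2)$ of (P1), (P2) are $(0,0,0)$, $(y,0,0)$ of length $1$, and $(y,y,0)$, $(y,y,y)$ of length $2$; so $B=79$. With the switch on, $\mathcal E=\{1\}$ imposes $r_2=0$ and leaves $27$ solutions, $\mathcal E=\{2\}$ imposes $r_1=r_2$ and leaves $53$, and $\mathcal E=\emptyset$ imposes $r_1=0$ and leaves $1$.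
\end{example}

By (P3) at most one switch is nonzero, and it has $26$ possible values. The blocks in $S$ are zero and satisfy all their clauses. Therefore
\begin{equation}\label{eq:ZS}
|Z_S|=B^{k-|S|}+26\sum_{f\in\Phi}\ \prod_{j\notin S}B_{f,j}.
\end{equation}

\begin{lemma}\label{lem:Parith}
\begin{enumerate}
\item[(a)] Every $\psi_S$ is odd and $\equiv1\pmod3$, and $\psi_\emptyset\equiv\psi_{[k]}\equiv1\pmod{13}$.
\item[(b)] $\psi_{[k]}$ is a constant, and $\psi_{[k]}=5^{g_*}\Delta$ with constants $g_*\ge0$ and $\Delta$ prime to $2\cdot3\cdot5\cdot13$.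
\item[(c)] $\Omega_S\le C\,3^n(2/729)^\ell$ for $S\ne[k]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first two claims are visible in \eqref{eq:psiS}. All dimensions are dimensions of $\mathbb F_{27}$-spaces, so $n-\sigma|S|$ and $\nu_S$ are divisible by $3$, and $27\equiv1\pmod{13}$. Also $B\equiv1$, hence $|Z_S|\equiv1\pmod{13}$ by \eqref{eq:ZS}. So $\psi_S\equiv9-6-2=1\pmod{13}$.

(b) For $S=[k]$ we have $n-\sigma k=n_*$, $\nu_{[k]}=6\binom{|\Phi|}2$ and $|Z_{[k]}|=1+26|\Phi|$. The factorization follows from (a).

(c) We have $\Omega_S/3^n=(6s_S+2)/|P_c|\le8s_S/|P_c|=8|Z_S|/|D_S|$. Since $B_{f,j}\le B<27\cdot2^\ell$, \eqref{eq:ZS} gives $|Z_S|\le(1+26|\Phi|)(27\cdot2^\ell)^{k-|S|}$, while $|D_S|=27^{|\Phi|+(2\ell-1)(k-|S|)}$. So $|Z_S|/|D_S|\le C\big(729(2/729)^\ell\big)^{k-|S|}$. The number in parentheses is less than $1$ for $\ell\ge2$, and $k-|S|\ge1$.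
\end{proof}

Part (c) fails for $S=[k]$, where $\Omega_{[k]}/3^n=9-\psi_{[k]}3^{-n_*}$ is a positive constant. For this reason the elements of full support will be counted in the main term.

\section{The $5$-group $Q$}\label{sec:Q}

To use Lemma~\ref{lem:char}, all fifth powers in $Q$ must lie in one group of order $5$, so the outputs of the test groups have to be added. A sum of outputs can vanish without each output vanishing. The remedy is the third coordinate $w$ of $\Gamma^{(5)}_E$: each clause receives a free multiplier $w$, and summing $\zeta^{\mathrm{Tr}(wu^2v^2)}$ over $w$ removes all points with $uv\neq0$. What remains of the character sum is a sum over the solutions of the clauses, with signs governed by a few further terms.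

\subsection*{Variables and clauses}
Let $X$ be the $\mathbb F_5[T]$-module with the following coordinates.
\begin{itemize}
\item Over $\mathbb F_5$, fixed by $T$: $p_e$ and $d_{e,i}$ $(e\in[L],\ i\in[5])$, and $y_0,y_1,s_1,s_2$.
\item \emph{Switches}, arranged in \emph{levels}, each level consisting of $3124=5^5-1$ \emph{positive} and $3124$ \emph{negative} switches. The \emph{fine level} has switches over $\mathbb F_5$, fixed by $T$. For every $b\in(\mathbb Z/13)^k$, \emph{level $b$} has switches over $\mathbb F_{625}$, which $c$ multiplies by $\mu_{625}^{\,b\cdot c}$, where $b\cdot c=\sum b_jc_j$. The fine level and level $0$ are different.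
\end{itemize}
The number of switches is a constant. Given a set $\mathcal E_\varsigma\subseteq[L]$ for each switch $\varsigma$, and with $p_0=0$, take the clauses
\begin{itemize}
\item[(Q1)] $(p_e,\ p_{e+1}-p_e)$ for $1\le e<L$;
\item[(Q2)] $(p_e,d_{e,i})$ for $e\in[L]$, $i\in[5]$;
\item[(Q3)] $(p_L,y_1)$;
\item[(Q4)] $(\varsigma,y_0)$ for every switch $\varsigma$;
\item[(Q5)] $(\varsigma,s_1)$ and $(\varsigma,s_2)$ for every positive switch $\varsigma$;
\item[(Q6)] $(\varsigma,\varsigma')$, one for each unordered pair of distinct switches;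
\item[(Q7)] $\big(\varsigma,\ \sum_{e\in[L]\setminus\mathcal E_\varsigma}(p_e-p_{e-1})\big)$ for every switch $\varsigma$.
\end{itemize}
The field $E_j$ of clause $j=(u_j,v_j)$ is $\mathbb F_{625}\supset\mathbb F_5$ if a switch over $\mathbb F_{625}$ occurs in it, and $\mathbb F_5$ otherwise. A switch of level $b$ has weight $c\mapsto\mu_{625}^{\,b\cdot c}$ and all other forms have trivial weight; let $\alpha_j,\beta_j$ be the weights of $u_j,v_j$. The variables $p_e,d_{e,i}$ form a counter in base $5^5$; $y_0$ and $y_1$ will cancel the solutions with no switch on and with empty counter; $s_1,s_2$ will produce a negative sign.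

\subsection*{The group}
For each clause $j$ let $w_j\in E_j$ be a new coordinate of weight $\omega_j=(\alpha_j\beta_j)^{-2}$; this is the weight that makes $w_ju_j^2v_j^2$ invariant under $T$. Let $Y=\bigoplus_jE_j$ be the space of the $w_j$, and $D=Y\oplus X$. Take one test group $\Gamma^{(5)}_{E_j}$ for each clause $j$, and one \emph{extra} test group over $\mathbb F_5$ with trivial weights and $(w,u,v)=(-s_1,s_2,s_2)$. Let $\lambda=y_0+y_1+s_1-s_2$, a $T$-invariant linear form on $D$. With $j$ running over all test groups, let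
\[
\widetilde Q=\Big\{(d,\xi,(g_j))\in D\times\mathbb Z/25\times\prod_j\Gamma^{(5)}_{E_j}:\ \xi\bmod5=\lambda(d),\ \ \pi(g_j)=(w_j(d),u_j(d),v_j(d))\Big\}.
\]
Let $T$ act on $D$ as given, trivially on $\mathbb Z/25$, and on the $j$-th test group through $(\omega_j,\alpha_j,\beta_j)$ as in Lemma~\ref{lem:G5}(c). As for $P$, the defining conditions are preserved, so $T$ acts on $\widetilde Q$. The subgroup $5\mathbb Z/25\times\prod_jE_jt_1^2t_2^2$ is central in $\widetilde Q$, and $T$ fixes it pointwise because $\omega_j\alpha_j^2\beta_j^2=1$. Let $Q$ be the quotient of $\widetilde Q$ by the kernel of the homomorphism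
\[
\big(5\eta,(a_jt_1^2t_2^2)\big)\longmapsto\eta+\sum_j\mathrm{Tr}_{E_j/\mathbb F_5}(a_j)\in\mathbb F_5
\]
defined on this subgroup, and let $\kappa\in Q$ be the image of the element $5\in5\mathbb Z/25$. Then $T$ acts on $Q$ and fixes the central element $\kappa$ of order $5$. The map $Q\to D$ is onto; let $K$ be its kernel. The fifth power of $(d,\xi,(g_j))$ is $(0,5\xi,(g_j^5))$, so by Lemma~\ref{lem:G5}(b) an element $x\in Q$ with image $d$ satisfies
\begin{equation}\label{eq:phi}
x^5=\kappa^{\varphi(d)},\qquad\varphi=\lambda-s_1s_2^4+\sum_{j\text{ clause}}\mathrm{Tr}(w_ju_j^2v_j^2).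
\end{equation}
In particular $Q$ has exponent dividing $25$. As a $T$-module, $K$ is the direct sum of $\langle\kappa\rangle$ and the summands $E_jt_1^it_2^l$ with $(i,l)\ne(0,0),(2,2)$, seven for each test group, of weights $\omega_j\alpha_j^i\beta_j^l$.

Put $|Q|=5^m$ and $5^\varepsilon=|Y||K|=5^m/|X|$. Each of the $6L-1$ clauses (Q1), (Q2) contributes $5$ to $|Y|$ and $5^7$ to $|K|$, and the number of other test groups is a constant. Hence
\begin{equation}\label{eq:sizes}
\varepsilon=144\ell+C_1,\qquad\dim_{\mathbb F_5}X=18\ell+C_2,\qquad m=\varepsilon+\dim_{\mathbb F_5}X .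
\end{equation}
Neither these numbers nor the weights depend on the sets $\mathcal E_\varsigma$. A subscript $c$ denotes the fixed points of $c$; by Lemma~\ref{lem:fix}, $Q_c\to D_c=Y_c\oplus X_c$ is onto with kernel $K_c$.

\begin{lemma}\label{lem:index}
There are constants $i_*\ge a_*\ge1$ with $[X:X_c]=5^{a_*}$ and $[Q:Q_c]=5^{i_*}$ for all $c\ne0$.
\end{lemma}

\begin{proof}
For $c\ne0$ the map $b\mapsto b\cdot c$ takes each value in $\mathbb Z/13$ exactly $13^{k-1}$ times. The coordinates of $X$ moved by $c$ are the switches of levels $b$ with $b\cdot c\ne0$, so $a_*=4\cdot6248\,(13^k-13^{k-1})$.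

Let $c,c'\ne0$, and choose a permutation $\varrho$ of $(\mathbb Z/13)^k$ with $\varrho(b)\cdot c'=b\cdot c$ for all $b$. Extend it to a sign-preserving permutation of the switches that maps level $b$ to level $\varrho(b)$ and fixes the fine switches. The clauses (Q1)--(Q3) and the extra test group have trivial weights. The clauses (Q4), (Q5), (Q7) are indexed by switches and (Q6) by unordered pairs of switches, so $\varrho$ permutes them, preserving the field $E_j$, and the pair $(\alpha_j(c),\beta_j(c))$ equals $(\alpha_{\varrho j}(c'),\beta_{\varrho j}(c'))$, up to order in (Q6). The order does not matter, since $\omega_j$ and the family of the seven weights $\omega_j\alpha_j^i\beta_j^l$ are symmetric in $\alpha_j,\beta_j$. So $|Y_c|=|Y_{c'}|$, $|K_c|=|K_{c'}|$, and $[Q:Q_c]=[K:K_c][Y:Y_c][X:X_c]$ has one value $5^{i_*}$ with $i_*\ge a_*$. It is a constant because only summands attached to switches are moved, and their number, fields and weights are constant.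
\end{proof}

The lemma is the reason for including all levels $b$, although only few of them will carry nonzero data: it makes the dependence of the known terms on $P$ simple enough to control in Section~\ref{sec:chooseP}.

\subsection*{The character sum}
For a switch $\varsigma$ and for a level (fine, or $b$) put
\[
N_\varsigma=\sum_{e\in\mathcal E_\varsigma}5^{5(e-1)},\qquad N_{\mathrm{level}}=\sum_{\varsigma\text{ positive}}N_\varsigma-5\sum_{\varsigma\text{ negative}}N_\varsigma,
\]
the sums running over the switches of that level.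

\begin{proposition}\label{prop:Q}
For every $c\in T$,
\begin{gather}
[Q:Q_c]\,\psi(Q_c)=21\cdot5^m-16\cdot5^\varepsilon[X:X_c]\,R_c-4[Q:Q_c],\label{eq:psiQ}\\
R_c=16N_{\mathrm{fine}}+2496\sum_{b:\ b\cdot c=0}N_b .\label{eq:R}
\end{gather}
\end{proposition}

\begin{proof}
Lemma~\ref{lem:char} applies to $Q_c$, $K_c$, $\kappa$ and the restriction of $\varphi$ to $D_c$, and gives $\psi(Q_c)=21|Q_c|-16|K_c|\Sigma_c-4$ with $\Sigma_c=\sum_{d\in D_c}\zeta^{\varphi(d)}$. Fix a point of $X_c$ and sum over $Y_c$. If $\omega_j(c)=1$, then $w_j$ runs through $E_j$, and $\sum_{w_j}\zeta^{\mathrm{Tr}(w_ju_j^2v_j^2)}$ is $|E_j|$ if $u_jv_j=0$ and $0$ otherwise, because the trace form is nondegenerate. If $\omega_j(c)\ne1$, then $w_j=0$ on $D_c$; in this case $\alpha_j(c)\ne1$ or $\beta_j(c)\ne1$, so $u_j$ or $v_j$ vanishes on $X_c$ and clause $j$ holds automatically. Hence $\Sigma_c=|Y_c|R_c$, where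
\[
R_c=\sum\zeta^{\,y_0+y_1+s_1-s_2-s_1s_2^4}
\]
is summed over the points of $X_c$ that satisfy all clauses. Since $[Q:Q_c]|K_c||Y_c|=5^m/|X_c|=5^\varepsilon[X:X_c]$, this proves \eqref{eq:psiQ}.

The variable $y_0$ occurs only in (Q4). On the solutions with all switches zero it is free, and $\sum_{y_0}\zeta^{y_0}=0$, so these solutions contribute $0$. On the others, exactly one switch $\varsigma$ is nonzero by (Q6), it is fixed by $c$, and $y_0=0$. By (Q1), once $p_e$ is nonzero the sequence stays constant. If all $p_e$ vanish, then $y_1$, which occurs only in (Q3), is free and the contribution is again $0$. Otherwise there are $e_0\in[L]$ and $y\in\mathbb F_5^*$ with $p_e=0$ for $e<e_0$ and $p_e=y$ for $e\ge e_0$. Then $y_1=0$; by (Q2) the $d_{e,i}$ vanish for $e\ge e_0$ and are free for $e<e_0$, which gives $5^{5(e_0-1)}$ choices; and (Q7) says that $e_0\in\mathcal E_\varsigma$. It remains to sum over $s_1,s_2$. If $\varsigma$ is positive then $s_1=s_2=0$ by (Q5), and the factor is $1$. If $\varsigma$ is negative then $s_1,s_2$ are free; the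 exponent $s_1-s_2-s_1s_2^4$ is $s_1$ for $s_2=0$ and $-s_2$ for $s_2\ne0$, so the factor is $0+5\sum_{s_2\ne0}\zeta^{-s_2}=-5$. There are $4$ values of $y$, and $4$ or $624$ nonzero values of $\varsigma$ according to its field. A switch of level $b$ is fixed by $c$ if and only if $b\cdot c=0$. As $4\cdot4=16$ and $4\cdot624=2496$, this gives \eqref{eq:R}.
\end{proof}

\begin{lemma}\label{lem:range}
The numbers $N_{\mathrm{fine}}$ and $N_b$, $b\in(\mathbb Z/13)^k$, can independently be given any integer values of absolute value less than $5^{5L}$.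
\end{lemma}

\begin{proof}
Let $N=\sum_{e\in[L]}n_e5^{5(e-1)}$ with digits $0\le n_e\le3124$. Giving the $q$-th of $3124$ switches the set $\{e:n_e\ge q\}$ makes the sum of their $N_\varsigma$ equal to $N$. So at each level the sums over the positive and over the negative switches independently take all values in $[0,5^{5L}-1]$. A value $N\ge0$ is obtained from the positive switches alone, and a value $N<0$ as $q-5\lceil|N|/5\rceil$ with $0\le q\le4$.
\end{proof}

\section{The equation}\label{sec:eq}

Let $G=(P\times Q)\rtimes T$, a solvable group of order $3^n5^m13^k$. There are $12^{|S|}$ elements of $T$ with support $S$; the sum of their orders is $\theta_S$, where $\theta_\emptyset=1$ and $\theta_S=13\cdot12^{|S|}$ for $S\ne\emptyset$. Put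
\[
\Omega=\sum_{S\ne[k]}\theta_S\Omega_S,\qquad\Lambda=\sum_{c}o(c)[Q:Q_c]\Psi_{S(c)},\qquad M=\sum_co(c)[X:X_c]\Psi_{S(c)}R_c,
\]
and define the constant
\[
\varpi=21\Big(9\sum_{S\ne[k]}\theta_S+\theta_{[k]}\psi_{[k]}3^{-n_*}\Big).
\]
By \eqref{eq:coset} and \eqref{eq:psiQ}, $\psi(G)=21\cdot5^m\sum_S\theta_S\Psi_S-16\cdot5^\varepsilon M-4\Lambda$. Inserting $\Psi_S=9\cdot3^n-\Omega_S$ for $S\ne[k]$ and $\Psi_{[k]}=3^{n-n_*}\psi_{[k]}$ gives
\begin{equation}\label{eq:psiG}
\psi(G)=\varpi\,3^n5^m-\big(\Xi+16\cdot5^\varepsilon M\big),\qquad\Xi=21\cdot5^m\Omega+4\Lambda .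
\end{equation}
The positive integer $\Xi$ depends on $\ell$ and on the sets $\mathcal E_{f,j}$, but not on the sets $\mathcal E_\varsigma$. If $16\cdot5^\varepsilon M=-\Xi$, then $\mathcal O(G)=\varpi/13^k$ is a constant.

\subsection*{Unknowns adapted to a chain of supports}
To apply Lemma~\ref{lem:digits} we want, for each $i\in[k]$, an unknown $z_i$ that enters $R_c$ only when $S(c)\supseteq[i]$, for then its coefficient is divisible by $3^{\sigma i}$. Formula \eqref{eq:R} offers the opposite: $N_b$ enters when a linear form in $c$ vanishes. Inclusion and exclusion converts one into the other. For $k=1$, take $N_0=z_1$, $N_1=-z_1$ and $N_b=0$ otherwise; then $\sum_{bc=0}N_b$ is $0$ for $c=0$ and $z_1$ for $c\ne0$.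

In general, let $1_J\in(\mathbb Z/13)^k$ be the indicator vector of $J\subseteq[k]$. For integers $z_0,\dots,z_k$ put
\begin{equation}\label{eq:N}
N_{\mathrm{fine}}=z_0,\qquad N_{1_J}=(-1)^{|J|}\sum_{i\ge1,\ [i]\supseteq J}z_i,\qquad N_b=0\text{ for all other }b.
\end{equation}
By Lemma~\ref{lem:range} these values are realized if $\sum_{i=0}^k|z_i|<5^{5L}$. Interchanging the sums gives $\sum_{b\cdot c=0}N_b=\sum_{i=1}^kz_im_i(c)$, where $m_i(c)=\sum(-1)^{|J|}$ is summed over the $J\subseteq[i]$ with $\sum_{j\in J}c_j=0$.

\begin{lemma}\label{lem:mi}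
If $S(c)\not\supseteq[i]$ then $m_i(c)=0$. If $S\supseteq[i]$ then $\sum_{S(c)=S}m_i(c)=12^{|S|-i}\cdot12\cdot13^{i-1}$.
\end{lemma}

\begin{proof}
If $c_j=0$ with $j\in[i]$, the terms $J$ and $J\triangle\{j\}$ cancel. The function $m_i$ depends only on $(c_1,\dots,c_i)$. Summing it over $(\mathbb Z/13)^i$, the set $J=\emptyset$ contributes $13^i$ and the nonempty $J$ contribute $13^{i-1}\sum_{J\ne\emptyset}(-1)^{|J|}=-13^{i-1}$. The total $12\cdot13^{i-1}$ comes from the vectors with all $i$ entries nonzero, and the remaining coordinates in $S$ have $12^{|S|-i}$ choices.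
\end{proof}

For instance, among the $c$ with $c_1,c_2\neq0$, $m_2(c)$ is $2$ if $c_1+c_2=0$ and $1$ otherwise; it is not an indicator function, but only its sum over a support matters. Put
\[
U_0=\sum_co(c)[X:X_c]\Psi_{S(c)},\qquad U_i=\sum_{S\supseteq[i]}12^{|S|-i}\Psi_S\quad(i\in[k]).
\]
By \eqref{eq:R} and Lemmas~\ref{lem:index} and~\ref{lem:mi}, $M=16z_0U_0+2496\cdot12\cdot5^{a_*}\sum_{i=1}^k13^iz_iU_i$. Since $16\cdot2496\cdot12=2^{12}\cdot9\cdot13$, the condition $16\cdot5^\varepsilon M=-\Xi$ becomes
\begin{equation}\label{eq:goal}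
2^8\,5^\varepsilon U_0\,z_0+2^{12}\cdot9\cdot5^{\varepsilon+a_*}\sum_{i=1}^k13^{i+1}U_i\,z_i=-\Xi .
\end{equation}

\begin{lemma}\label{lem:U}
$U_0$ is prime to $39$. For $i\in[k]$ we have $U_i=3^{\sigma i}V_i$ with $V_i\equiv1\pmod3$. Moreover $V_k=5^{g_*}\Delta$ and $V_{k-1}\equiv\psi_{[k-1]}\pmod\Delta$. Finally $0<U_0,\dots,U_k,\Lambda\le C3^n$.
\end{lemma}

\begin{proof}
In $U_0$ the terms with $c\ne0$ are divisible by $o(c)=13$ and by $3^\sigma$, so $U_0\equiv\psi_\emptyset\equiv1\pmod{39}$ by Lemma~\ref{lem:Parith}(a). We have $V_i=\sum_{S\supseteq[i]}(12\cdot3^\sigma)^{|S|-i}\psi_S\equiv\psi_{[i]}\equiv1\pmod3$, and in particular $V_k=\psi_{[k]}$ and $V_{k-1}=\psi_{[k-1]}+12\cdot3^\sigma\psi_{[k]}$. Each of the sums is a combination of the $\Psi_S\in(0,9\cdot3^n]$ with constant nonnegative coefficients, not all zero.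
\end{proof}

\begin{remark}
The fine level cannot be omitted. Indeed $\Xi\equiv\Lambda\equiv\psi_\emptyset\equiv1\pmod3$, while every level over $\mathbb F_{625}$ enters $R_c$ with the factor $2496$, which is divisible by $3$.
\end{remark}

\section{Choice of $P$}\label{sec:chooseP}

The last unknown $z_k$ in \eqref{eq:goal} has a coefficient containing $2^{12}$, $5^{\varepsilon+a_*+g_*}$, $\Delta$, and powers of $3$ and $13$. The powers of $3$ and $13$ will be handled by Lemmas~\ref{lem:digits} and~\ref{lem:U}. The powers of $2$ and $5$ we remove by making them divide $\Xi$. The factor $\Delta$ can be absorbed in the last step of Lemma~\ref{lem:digits} if $V_{k-1}$ is prime to it. Put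
\[
W=\varepsilon+a_*+g_*=144\ell+C_3 .
\]

\begin{proposition}\label{prop:P}
For all large $\ell$ divisible by $3$ the sets $\mathcal E_{f,j}$ can be chosen such that
\[
\text{\rm(i) }\ 5^W\mid\Xi,\qquad\text{\rm(ii) }\ 2^{12}\mid\Xi,\qquad\text{\rm(iii) }\ \psi_{[k-1]}\equiv1\pmod\Delta.
\]
\end{proposition}

\subsection*{Dependence of $\Xi$ on the sets}
Put $\gamma=12\cdot3^\rho$, $\delta=13\cdot5^{i_*}$ and $\Pi(x)=\sum_{f\in\Phi}\prod_{j\in[k]}(B_{f,j}+x)$. By \eqref{eq:ZS} and the expansion of the products,
\[
|Z_\emptyset|=B^k+26\,\Pi(0),\qquad\sum_S\gamma^{|S|}|Z_S|=(B+\gamma)^k+26\,\Pi(\gamma).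
\]
In $\Lambda$, by Lemma~\ref{lem:index}, the coefficient of $\Psi_S$ is $1$ for $S=\emptyset$ and $\delta\,12^{|S|}$ otherwise. By \eqref{eq:PsiS}, the part of $\Lambda$ involving the $|Z_S|$ is $-6\cdot3^\nu\big((1-\delta)|Z_\emptyset|+\delta\sum_S\gamma^{|S|}|Z_S|\big)$, and the part of $\Omega$ is $6\cdot3^\nu\big(-12|Z_\emptyset|+13\sum_S\gamma^{|S|}|Z_S|-13\gamma^k|Z_{[k]}|\big)$, where $|Z_{[k]}|$ is constant. Hence there are integers $\Lambda_0,\Xi_0$ depending only on $\ell$ with
\begin{gather}
\Lambda=\Lambda_0-156\cdot3^\nu\big((1-\delta)\Pi(0)+\delta\,\Pi(\gamma)\big),\label{eq:Lam}\\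
\Xi=\Xi_0+156\cdot3^\nu\big(A_0\Pi(0)+A_\gamma\Pi(\gamma)\big),\label{eq:Xi}
\end{gather}
where $A_0=-252\cdot5^m-4(1-\delta)$ is even and $A_\gamma=273\cdot5^m-4\delta$ is odd.

\subsection*{The array $B_{f,j}$}
For (i) we must prescribe a residue modulo $5^W$, which takes about $334\ell$ binary digits, while one entry $N_{f,j}$ has $\ell$ digits. So $k'$ blocks are used to write a number in base $B$ into $\Pi(0)$. The same entries also change $\Pi(\gamma)$; to make this harmless, $k''$ further blocks force $\Pi(\gamma)\equiv0\pmod{5^W}$. Conditions (ii) and (iii) are met by one more switch $\dagger$ and the last block, and another $k''$ blocks make the contribution of $\dagger$ to $\Pi(0)$ vanish modulo $5^W$.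

Split $[k]=[k']\sqcup I\sqcup I'\sqcup\{k\}$ with $|I|=|I'|=k''$, and let $\Phi$ consist of the pairs $(i,q)$, $i\in[k']$, $q\in[26]$, and the symbol $\dagger$. Since $5\nmid26$, there are numbers $B^-$ and $B^\circ$ of the form $1+26N$ with $0\le N<5^{\ell/3}$ such that
\[
B^-\equiv-\gamma,\qquad B^\circ\equiv0\pmod{5^{\ell/3}},
\]
and they are admissible entries because $5^{\ell/3}<8^{\ell/3}=2^\ell$. With free parameters $N_{i,q},N_\dagger\in[0,2^\ell-1]$, choose the sets $\mathcal E_{f,j}$ so that $B_{f,j}$ is as follows.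
\begin{center}
\begin{tabular}{c|cccccc}
 & $j<i$ & $j=i$ & $i<j\le k'$ & $j\in I$ & $j\in I'$ & $j=k$\\ \hline
$f=(i,q)$ & $B$ & $1+26N_{i,q}$ & $1$ & $B^-$ & $1$ & $1$\\
$f=\dagger$ & \multicolumn{3}{c}{$1$ for all $j\le k'$} & $B^-$ & $B^\circ$ & $1+26N_\dagger$
\end{tabular}
\end{center}

\begin{proof}[Proof of Proposition~\ref{prop:P}]
(i) For large $\ell$ we have $k''\ell/3=(144+\frac13)\ell\ge W$. Every term of $\Pi(\gamma)$ contains the factor $(B^-+\gamma)^{k''}$, and the term $f=\dagger$ of $\Pi(0)$ contains $(B^\circ)^{k''}$. So modulo $5^W$, for every value of $N_\dagger$, we have $\Pi(\gamma)\equiv0$ and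
\[
\Pi(0)\equiv(B^-)^{k''}\sum_{i=1}^{k'}B^{i-1}\sum_{q=1}^{26}(1+26N_{i,q})=26\,(B^-)^{k''}\Big(\sum_{i=1}^{k'}B^{i-1}+\mathcal N\Big),
\]
where $\mathcal N=\sum_{i=1}^{k'}B^{i-1}N_i$ and $N_i=\sum_qN_{i,q}$. Each $N_i$ takes every value in $[0,26(2^\ell-1)]=[0,B-1]$, so $\mathcal N$ takes every value in $[0,B^{k'}-1]$. By \eqref{eq:Lam}, $\Lambda$ modulo $5^W$ is an affine function of $\mathcal N$ with slope $-156\cdot26\cdot3^\nu(1-\delta)(B^-)^{k''}$. The slope is prime to $5$, because $5\mid\delta$ (here $i_*\ge1$ is used) and $B^-\equiv-\gamma\not\equiv0\pmod5$. From $5^3<2^7$ we get $5^{144}<2^{336}$, so $5^W\le2^{336\ell}5^{C_3}\le2^{337\ell}\le B^{k'}$ for large $\ell$. Thus $\mathcal N$ covers all residues modulo $5^W$, and we fix the $N_{i,q}$ with $5^W\mid\Lambda$. By \eqref{eq:sizes}, $m\ge W$ for large $\ell$, so $5^W\mid\Xi$, whatever $N_\dagger$ is.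

(ii) By \eqref{eq:Xi}, $\Xi$ is an affine function of $N_\dagger$ with slope
\[
156\cdot26\cdot3^\nu\Big[A_0\prod_{j<k}B_{\dagger,j}+A_\gamma\prod_{j<k}(B_{\dagger,j}+\gamma)\Big].
\]
Here $156\cdot26=8\cdot507$, and the bracket is odd since $A_0$ and $\gamma$ are even while $A_\gamma$ and the $B_{\dagger,j}$ are odd. The slope is $8$ times an odd number, so we need to know that $8\mid\Xi$ to begin with. This is where the parities of $k$ and $|\Phi|$ enter. As $B$ is odd and $k$ is even, $B^k\equiv1\pmod4$. As $\Pi(0)$ is a sum of $|\Phi|$ odd numbers, it is odd, and $26\,\Pi(0)\equiv2\pmod4$. So $|Z_\emptyset|\equiv3\pmod4$. The exponent $\nu$ is $6$ times the number of clauses, so $s_\emptyset=3^\nu|Z_\emptyset|\equiv3\pmod4$ and $\Omega_\emptyset=6s_\emptyset+2\equiv4\pmod8$. For $S\ne\emptyset$, $4\mid\theta_S$ and $\Omega_S$ is even. Hence $\Omega\equiv4$ and $21\cdot5^m\Omega\equiv4\pmod8$. Further, $\Lambda=\psi_\emptyset+\delta\sum_{S\ne\emptyset}12^{|S|}\Psi_S$ is odd, so $4\Lambda\equiv4\pmod8$. Thus $\Xi/8$ is an integer-valued affine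 function of $N_\dagger$ with odd slope, and (ii) holds for $N_\dagger$ in one residue class modulo $2^9$.

(iii) By \eqref{eq:ZS}, $|Z_{[k-1]}|=B+26\sum_fB_{f,k}=B+26(|\Phi|+26N_\dagger)$. By \eqref{eq:psiS}, $\psi_{[k-1]}$ is an affine function of $N_\dagger$ with slope $-6\cdot26^2\cdot3^{\nu_{[k-1]}}$, which is prime to $\Delta$ by Lemma~\ref{lem:Parith}(b). So (iii) holds for $N_\dagger$ in one residue class modulo $\Delta$. Since $\Delta$ is odd, the Chinese remainder theorem gives $N_\dagger\in[0,2^9\Delta)$ satisfying (ii) and (iii), and $2^9\Delta\le2^\ell-1$ for large $\ell$.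
\end{proof}

\section{Choice of $Q$ and proof of Theorem~\ref{thm:main}}\label{sec:chooseQ}

Let $\ell$ be large and divisible by $3$, fix $P$ as in Proposition~\ref{prop:P}, and write $\Xi=2^{12}5^W\Xi'$ with $\Xi'$ a positive integer.

\subsection*{Solving the equation}
We look for a solution of \eqref{eq:goal} of the form
\[
z_0=2^4\,5^{a_*+g_*}y_0',\qquad z_i=5^{g_*}13^{k-i}y_i'\quad(1\le i<k),\qquad z_k=y_k',
\]
which gives all terms the same powers of $2$ and $5$, and the terms with $i\geq1$ the same power of $13$. Dividing \eqref{eq:goal} by $2^{12}5^W$ and using Lemma~\ref{lem:U} we get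
\begin{equation}\label{eq:reduced}
U_0\,y_0'+\sum_{i=1}^{k-1}D_iV_i\,y_i'+D_k\,y_k'=-\Xi',
\end{equation}
where $D_i=9\cdot13^{k+1}3^{\sigma i}$ for $1\le i<k$ and $D_k=9\cdot13^{k+1}3^{\sigma k}\Delta$. Put $D_0=1$ and $V_0=U_0$. The hypotheses of Lemma~\ref{lem:digits} hold: $U_0$ is prime to $D_1/D_0=9\cdot13^{k+1}3^\sigma$; for $1\le i\le k-2$, $V_i$ is prime to $D_{i+1}/D_i=3^\sigma$; and $V_{k-1}$ is prime to $D_k/D_{k-1}=3^\sigma\Delta$, being $\equiv1$ modulo $3$ and, by Lemma~\ref{lem:U} and Proposition~\ref{prop:P}(iii), modulo $\Delta$. So \eqref{eq:reduced} has an integer solution with $0\le y_i'\le C3^\sigma$, hence $0\le z_i\le C3^\sigma$, for $0\le i<k$.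

\subsection*{Size of the solution}
The last unknown carries the bulk of the right-hand side, and here the rarity of solutions of $x^3=1$ in $P$ is used. We have $D_k\ge3^{\sigma k}=3^{n-n_*}$, and $U_0$ and $D_iV_i=9\cdot13^{k+1}U_i$ are at most $C3^n$ by Lemma~\ref{lem:U}. So \eqref{eq:reduced} gives $|z_k|\le C(3^\sigma+3^{-n}\Xi')$. Since $m-W\le\dim_{\mathbb F_5}X$,
\[
3^{-n}\Xi'\le3^{-n}5^{-W}(21\cdot5^m\Omega+4\Lambda)\le21\,|X|\,3^{-n}\Omega+C\le C\big(5^{18\ell}(2/729)^\ell+1\big)
\]
by \eqref{eq:sizes} and Lemma~\ref{lem:Parith}(c). As $3^\sigma\le C3^{18\ell}$,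
\[
\sum_{i=0}^k|z_i|\le C\big(3^{18\ell}+5^{18\ell}(2/729)^\ell+1\big)=C\,5^{15\ell}\Big(\big(\tfrac{729}{3125}\big)^{3\ell}+\big(\tfrac{250}{729}\big)^\ell+5^{-15\ell}\Big),
\]
and this is less than $5^{15\ell}=5^{5L}$ for large $\ell$. By Lemma~\ref{lem:range} the values \eqref{eq:N} are realized by suitable sets $\mathcal E_\varsigma$, which defines $Q$ and $G_\ell=(P\times Q)\rtimes T$.

\subsection*{Conclusion}
By \eqref{eq:psiG} and \eqref{eq:goal}, $\psi(G_\ell)=\varpi\,3^n5^m$, that is,
\[
\mathcal O(G_\ell)=\frac{\varpi}{13^k}=:\mathfrak o ,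
\]
a rational number independent of $\ell$. The Sylow $3$-subgroup $P$ of $G_\ell$ has order $3^n$ with $n=\sigma k+n_*=(18\ell-15+6|\Phi|)k+n_*$, which is strictly increasing in $\ell$. So the groups $G_\ell$ are pairwise non-isomorphic, and Theorem~\ref{thm:main} is proved. \qed

\begin{remark}
The value is explicit. Since $\sum_S\theta_S=\psi(T)=13^{k+1}-12$, the proof of Lemma~\ref{lem:Parith}(b) gives, with $\phi=|\Phi|$,
\[
\mathfrak o=189\,\mathcal O(T)-21\cdot13\cdot\Big(\frac{12}{13}\Big)^{k}\Big(\frac{6(1+26\phi)}{27^{\phi}}+\frac2{27^{\phi^2}}\Big).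
\]
\end{remark}

\begin{remark}
The final estimate explains the shape of the counter in $Q$. Its range $5^{5L}$ must exceed the digit size $3^{18\ell}$, which bounds $L/\ell$ from below, and it must exceed $5^{6L}(2/729)^\ell$, which asks for $5^{L/\ell}<729/2$ and bounds $L/\ell$ from above. The ratio $L/\ell=3$ satisfies both. With this ratio, four variables $d_{e,i}$ for each $e$ would give the range $5^{12\ell}$, too small for this estimate since $5^{12}<3^{18}$. The exponent $144=3\cdot6\cdot8$ in \eqref{eq:sizes} then dictates $k'>144\cdot7/3=336$ and $k''>3\cdot144=432$ in the proof of Proposition~\ref{prop:P}.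
\end{remark}

\begin{thebibliography}{1}

\bibitem{ZKA}
Ashkan Zarezadeh, Behrooz Khosravi, Zeinab Akhlaghi,
\emph{Characterizing some finite groups by the average order},
arXiv:2307.15328 (2023).

\end{thebibliography}
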